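
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A L\'evy-driven Loewner evolution at $\kappa=4$\\ whose hulls have interior points}


\begin{abstract}
Guan and Winkel conjectured that the hulls of a chordal Loewner evolution driven by a L\'evy process with Gaussian part $\sqrt\kappa B$ are tree-like, and are exhausted by a simple left-continuous function, whenever $0\le\kappa\le4$. We show that this fails at $\kappa=4$. For $\kappa=4$ the distance from the driving process to the image of a boundary point is, up to jumps, a critical Bessel-type process. Small one-sided jumps whose truncated variance decays slowly at $0$ tip it to the side on which $0$ is hit. Then whole half-discs are swallowed at single times, arbitrarily early, so that almost surely every hull $K_t$, $t>0$, has interior points. For drivers without positive jumps we also give integral conditions on the jump measure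 under which points of $(0,\infty)$ are swallowed, respectively are not swallowed, at $\kappa=4$. The two conditions match up to an arbitrarily small change of a constant.
\end{abstract}

\section{The question and the results}

\subsection{Loewner evolutions with jumps}

Let $\mathbb H=\{z\in\mathbb C:\operatorname{Im}z>0\}$ and let $(U_t)_{t\ge0}$ be a real-valued L\'evy process with c\`adl\`ag paths (right-continuous with left limits) and $U_0=0$. The chordal Loewner equation driven by $U$ is
\begin{equation}\label{eq:loewner}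
\partial_tg_t(z)=\frac{2}{g_t(z)-U_t},\qquad g_0(z)=z ,
\end{equation}
read as an integral equation for a continuous function $t\mapsto g_t(z)$. For $z\in\mathbb H$ let $T_z$ be the supremum of the times $t$ up to which the solution exists with $\inf_{s\le t}|g_s(z)-U_s|>0$. The hulls are
\[
K_t=\{z\in\mathbb H:T_z\le t\},
\]
and $g_t$ maps $\mathbb H\setminus K_t$ conformally onto $\mathbb H$. We say that $z$ is \emph{swallowed} at time $T_z$ if $T_z<\infty$. If $U\equiv0$, then $g_t(z)=\sqrt{z^2+4t}$ and $K_t=(0,2\sqrt t\,i]$ is a vertical slit.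

This example suggests what jumps do. As long as the driver is constant, the hull grows, in the picture uniformized by $g_t$, by a vertical slit; when the driver jumps, growth continues from another boundary point, and a new branch starts. To express that the result is a tree, one says that $K_t\cup\mathbb R$ has the \emph{tree property} if for all distinct $y,z\in K_t\cup\mathbb R$ there is a simple (that is, injective) path $\rho:[0,1]\to\overline{\mathbb H}$ with $\rho(0)=y$, $\rho(1)=z$ and values in $K_t\cup\mathbb R$, and this path is unique up to parameterization. It is known that $K_t\cup\mathbb R$ has the tree property for all $t$ when $U$ is a compound Poisson process.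

For $U=\sqrt\kappa B$ with $B$ a standard Brownian motion the picture depends on $\kappa$: it is known that the following statement holds, with a continuous $\gamma$. Guan and Winkel \cite{GW} conjectured it, almost surely, for every L\'evy process $U$ with Gaussian part $\sqrt\kappa B$, $\kappa\ge0$.
\begin{itemize}
\item[(i)] If $0\le\kappa\le4$, then $K_t\cup\mathbb R$ has the tree property for all $t\ge0$, and there is a simple left-continuous function $\gamma:(0,\infty)\to\mathbb H$ such that $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t\ge0$.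
\item[(ii)] If $\kappa>4$, then $K_t\cup\mathbb R$ is generated by a left-continuous function $\gamma:(0,\infty)\to\overline{\mathbb H}$, in the sense that $\mathbb H\setminus K_t$ is the unbounded connected component of $\mathbb H\setminus\{\gamma(s):0<s\le t\}$ for all $t\ge0$.
\end{itemize}

The guess is a natural one. If $\nu$ is the jump measure, the jumps of size at most $x$ have variance $\int_{|y|\le x}y^2\,\nu(dy)$ per unit time, which tends to $0$ as $x\to0$, while the Gaussian part keeps the variance $\kappa$ at all scales. On small scales the Gaussian part should therefore decide whether the hull closes up regions, and the jumps should only create branches. But at $\kappa=4$ itself the Gaussian part is exactly balanced, and a lower-order term may decide. We show that it does.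

\subsection{Results}

Throughout $W=-B$ and
\[
L(x)=\log\tfrac1x .
\]
A compensated Poisson random measure is denoted by $\tilde N$. If $\nu$ is a measure on $(0,b)$, $b<\infty$, with $\int y^2\,\nu(dy)<\infty$ and $N$ is a Poisson random measure with intensity $ds\,\nu(dy)$, then $J_t=\int_0^t\!\int y\,\tilde N(ds,dy)$ is a square-integrable martingale, called \emph{the compensated sum of jumps with L\'evy measure $\nu$}.

Let $r=e^{-4096}$ and
\begin{equation}\label{eq:nu}
\nu(dy)=\tfrac12\,y^{-3}L(y)^{-3/2}\,\mathbf 1_{(0,r)}(y)\,dy .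
\end{equation}
Since $\frac{d}{dx}L(x)^{-1/2}=\frac12x^{-1}L(x)^{-3/2}$, the truncated variance is
\begin{equation}\label{eq:sigma}
\sigma^2(x):=\int_{(0,x]}y^2\,\nu(dy)=L(x)^{-1/2}\quad(0<x<r),\qquad \int y^2\,\nu(dy)=\tfrac1{64}.
\end{equation}
Let $J$ be the compensated sum of jumps with L\'evy measure $\nu$, independent of $B$, and
\begin{equation}\label{eq:U}
U_t=2B_t-J_t,\qquad\text{so that}\qquad -U_t=2W_t+J_t .
\end{equation}
This is a L\'evy process with Gaussian part $\sqrt4\,B$ whose jumps are negative.

\begin{theorem}\label{thm:main}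
For the driver \eqref{eq:U} the following holds almost surely.
\begin{itemize}
\item[(H)] For every $t_0>0$ there are $t\in(0,t_0]$, $x>0$ and $\eta>0$ such that $T_z=t$ for all $z\in\mathbb H$ with $|z-x|<\eta$.
\end{itemize}
Consequently, almost surely, $K_t\cup\mathbb R$ fails to have the tree property for every $t>0$, and there is no function $\gamma$ at all (simple, left-continuous, or not) with $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t$.
\end{theorem}

Both assertions of (i) are therefore false at $\kappa=4$, and the conjecture is disproved.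

The second theorem is not needed for this. It shows how delicate the failure is: for drivers without positive jumps there is no swallowing of points $x>0$ when $\kappa<4$, and at $\kappa=4$ it is decided, up to an arbitrarily small change of a constant, by an integral test. For $x>0$ the time $T_x$ is defined as for $z\in\mathbb H$. For a measure $\nu$ on $(0,\infty)$ put $\sigma^2(x)=\int_{(0,x]}y^2\,\nu(dy)$ and
\begin{equation}\label{eq:I}
I(c)=\int_0^1\exp\Bigl(-\frac c4\int_x^1\sigma^2(u)\,\frac{du}u\Bigr)\frac{dx}x .
\end{equation}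

\begin{theorem}\label{thm:test}
Let $U$ be a L\'evy process without positive jumps, with Gaussian part $\sqrt\kappa B$ and arbitrary drift, and let $\nu$ be the L\'evy measure of $-U$.
\begin{itemize}
\item[(a)] If $0\le\kappa<4$, then almost surely $T_x=\infty$ for all $x>0$, and $\overline{K_t}\cap(0,\infty)=\emptyset$ for all $t$.
\item[(b)] If $\kappa=4$ and $I(1)=\infty$, the same conclusion holds. This covers the case $\int_{(0,1)}y^2\log\frac1y\,\nu(dy)<\infty$ and the case $\sigma^2(x)\log\frac1x\le4$ for all small $x$.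
\item[(c)] If $\kappa=4$ and $I(c)<\infty$ for some $c\in(0,1)$, all conclusions of Theorem \ref{thm:main} hold. This covers the case $\liminf_{x\to0}\sigma^2(x)\log\frac1x>4$. They still hold if an independent compound Poisson process with jumps of any sign is added to $U$.
\end{itemize}
\end{theorem}

Some limits of these results. Measures with $I(1)<\infty$ but $I(c)=\infty$ for all $c<1$ are covered by neither (b) nor (c). Points $x<0$, over which the driver can jump, are not treated in (a) and (b). We do not decide (i) for $\kappa<4$, nor (ii).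

Section \ref{sec:mechanism} explains the mechanism, first in the Brownian case, where it can be computed by hand, and then with jumps. Section \ref{sec:det} contains the path-by-path facts and Section \ref{sec:super} the probabilistic ones; together they reduce (H) to finding one function. Theorem \ref{thm:main} is proved in Section \ref{sec:main} and Theorem \ref{thm:test} in Section \ref{sec:test}.

\section{The mechanism}\label{sec:mechanism}

This section is motivation, and no proof below depends on it. The second half of Section \ref{sec:brown} is a sketch, which Lemma \ref{lem:disc} replaces by a precise statement; Section \ref{sec:heur} is heuristic.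

\subsection{The Brownian case by hand}\label{sec:brown}

Let $U=\sqrt\kappa B$ with $\kappa>0$, let $x>0$, and put
\[
X_t=g_t(x)-U_t,\qquad S_t=\int_0^tX_s^{-2}\,ds\qquad(t<T_x).
\]
Then $dX=\frac2X\,dt+\sqrt\kappa\,dW$, a Bessel-type equation, and $X$ stays positive up to $T_x$, with $X_t\to0$ as $t\uparrow T_x$ if $T_x<\infty$ (Lemma \ref{lem:real} below). By It\^o's formula
\begin{equation}\label{eq:logX}
d\log X=\frac{\sqrt\kappa}{X}\,dW+\Bigl(2-\frac\kappa2\Bigr)\frac{dt}{X^2}.
\end{equation}
So $S$ is the right clock for $\log X$. It runs to infinity as $t\uparrow T_x$. Indeed, the martingale part of \eqref{eq:logX} has quadratic variation $\kappa S$, so on the event that $S$ stays bounded $\log X$ would converge to a finite limit; this contradicts $X_t\to0$ if $T_x<\infty$, and contradicts $\int_0^\infty X_s^{-2}ds<\infty$ if $T_x=\infty$. A continuous local martingale whose quadratic variation increases to $\infty$ is a Brownian motion run with this quadratic variation as its clock. Hence there is a Brownian motion $\beta$ with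
\[
\log X_t=\log x+\sqrt\kappa\,\beta_{S_t}+\Bigl(2-\frac\kappa2\Bigr)S_t .
\]

\emph{First consequence: when points are swallowed.} Since $dt=X^2\,dS$,
\[
T_x=x^2\int_0^\infty e^{2\sqrt\kappa\,\beta_s+(4-\kappa)s}\,ds .
\]
As $\beta_s=o(s)$, this is finite if $\kappa>4$ and infinite if $\kappa<4$. If $\kappa=4$ it is infinite because $\beta$ spends an infinite amount of time in $[0,\infty)$.

\emph{Second consequence (sketch): what else is swallowed.} For $z\in\mathbb H$ let $D_t=g_t(z)-g_t(x)$. Subtracting the two Loewner equations gives $D'=-2D/(X(X+D))$. While $|D|\ll X$, this says that $|D|\approx|D_0|e^{-2S}$. On the other hand $X=e^{(2-\kappa/2)S+o(S)}$. For $4<\kappa<8$ we have $2-\frac\kappa2>-2$: the neighbors approach $g_t(x)$ faster than the driver does. So if $z$ is close enough to $x$ (how close depends on the path), $|D|\ll X$ persists, $D/X\to0$, and $z$ is swallowed at the same time as $x$.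

At $\kappa=4$ the first step just fails, since $\log X$ is a Brownian motion without drift in the clock $S$; the second step has plenty of room. A small negative drift for $\log X$ would suffice.

\subsection{What small jumps add}\label{sec:heur}

Now let $\kappa=4$ and $-U=2W+J$, with $J$ the compensated sum of positive jumps. A jump of size $y$ increases $\log X$ by $\log(1+y/X)$, while the compensator subtracts $y/X$. The balance is $-\psi(y/X)$ with
\begin{equation}\label{eq:psi}
\psi(v)=v-\log(1+v)=\int_0^v\frac{s}{1+s}\,ds\in\bigl[0,\tfrac12v^2\bigr]\qquad(v\ge0).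
\end{equation}
Hence jumps give $\log X$ the drift $-\int\psi(y/X)\,\nu(dy)$ per unit of time $t$, that is, the drift $-h(X)$ in the clock $S$, where
\[
h(x)=x^2\int\psi(y/x)\,\nu(dy).
\]
As $\psi(v)\sim\frac12v^2$ for small $v$ while $\psi(v)\le v$ always, we expect $h(x)\approx\frac12\sigma^2(x)$, at least on average over scales (see \eqref{eq:compare} below). Compare with the Brownian drift $2-\frac\kappa2$, which equals $-\frac\delta2$ at $\kappa=4+\delta$: \emph{at scale $x$ the process behaves as if $\kappa$ were $4+\sigma^2(x)$.} The excess tends to $0$ as $x\to0$, so the question is whether it does so slowly enough.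

To see how slowly, let $\ell=\log(1/X)$. Neglecting the jump noise, $\ell$ is, in the clock $S$, a diffusion with generator $2\varphi''+\frac12\sigma^2(e^{-\ell})\varphi'$. Its scale function has derivative $\exp(-\frac14\int^\ell\sigma^2(e^{-m})\,dm)$, and $\ell$ can escape to $+\infty$ (that is, $X$ can reach $0$) if and only if this is integrable at $+\infty$. After the substitution $x=e^{-\ell}$ this is the condition $I(1)<\infty$ of \eqref{eq:I}. If $\sigma^2(e^{-\ell})=\lambda/\ell$, the derivative is a constant times $\ell^{-\lambda/4}$, and the threshold is $\lambda=4$.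

For the counterexample we stay well away from the threshold and take $\sigma^2(e^{-\ell})=\ell^{-1/2}$, which is \eqref{eq:sigma}. Then a very simple function detects the escape: for $\varphi(\ell)=1/\ell$,
\[
2\varphi''+\tfrac12\sigma^2\varphi'=4\ell^{-3}-\tfrac12\ell^{-5/2}\le0\qquad\text{once }\ell\ge64 .
\]
In terms of $X$ this suggests that $1/L(X)$ is a supermartingale while $X$ is small. This is the function used in Section \ref{sec:main}.

\section{Swallowing, path by path}\label{sec:det}

In this section $U$ is a fixed c\`adl\`ag function with $U_0=0$ and, except in Lemma \ref{lem:conseq}, with \emph{no positive jumps}. For $x>0$ and $t<T_x$ let $X_t=g_t(x)-U_t$ and $S_t=\int_0^tX_s^{-2}\,ds$. Thus $X$ has only upward jumps. For $1/n<x<\rho$ let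
\[
T^n=\inf\{t<T_x:X_t\le1/n\},\qquad R_\rho=\inf\{t<T_x:X_t\ge\rho\}\qquad(\inf\emptyset=\infty).
\]

One fact is used repeatedly: if $g_t(z)$ exists and $g_t(z)\ne U_t$, then, by right-continuity of $U$ and Picard iteration, the solution of \eqref{eq:loewner} exists on some $[t,t+\varepsilon]$ with $|g-U|$ bounded below there. We refer to it as \emph{continuation}. In particular $T_x>0$ for $x>0$.

The first lemma says that $X$ behaves like a continuous process as seen from above: it can reach low levels, and $0$, only by creeping. This is where the absence of positive jumps of $U$ is needed. If $X$ could jump down, it could jump over $0$, and neither positivity nor the level $X_{T^n}=1/n$ would be guaranteed.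

\begin{lemma}\label{lem:real}
\begin{itemize}
\item[(1)] $X>0$ on $[0,T_x)$, and $X_{T_x-}=0$ if $T_x<\infty$.
\item[(2)] $X\ge1/n$ on $[0,T^n]\cap[0,T_x)$. If $T^n<\infty$, then $T^n<T_x$ and $X_{T^n}=1/n$. For each $t<T_x$ we have $T^n\ge t$ for all large $n$. If $T_x<\infty$, then $T^n<T_x$. If $R_\rho<\infty$, then $R_\rho<T_x$ and $X_{R_\rho}\ge\rho$.
\item[(3)] If $0<x<y$, then $T_x\le T_y$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) By definition of $T_x$, $\inf_{[0,t]}|X|>0$ for $t<T_x$. Suppose $s=\inf\{u<T_x:X_u<0\}$ is finite. Since $X_0=x>0$, right-continuity gives $s>0$, and $X_{s-}\ge0$. Jumps are upward, so $X_s\ge0$, hence $X_s>0$, and by right-continuity $X>0$ just after $s$, a contradiction. So $X>0$, and $t\mapsto g_t(x)$ is increasing.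

Let $T_x<\infty$. If $g_t(x)\to\infty$ as $t\uparrow T_x$, then $X_t\to\infty$ because $U$ is bounded on $[0,T_x]$; so $\partial_tg_t(x)=2/X_t$ is bounded near $T_x$, a contradiction. Hence $g_t(x)$ has a finite limit, and $X_{T_x-}\ge0$ exists. If $X_{T_x-}>0$, then $\inf_{[0,T_x)}X>0$, and with $\Delta U_{T_x}=U_{T_x}-U_{T_x-}\le0$ we get $g_{T_x}(x)-U_{T_x}=X_{T_x-}-\Delta U_{T_x}\ge X_{T_x-}>0$. By continuation the solution goes on past $T_x$, a contradiction.

(2) When finite, $T^n$ and $R_\rho$ are infima of nonempty subsets of $[0,T_x)$, so they are less than $T_x$; and by right-continuity $X_{T^n}\le1/n$ and $X_{R_\rho}\ge\rho$. By definition $X>1/n$ on $[0,T^n)\cap[0,T_x)$. If $T^n<\infty$, then $T^n>0$ because $x>1/n$, so $X_{T^n-}\ge1/n$; since the jump at $T^n$ is not downward, $X_{T^n}=1/n$. If $t<T_x$, then $\inf_{[0,t]}X>0$, so $T^n\ge t$ once $1/n$ is below this infimum. If $T_x<\infty$, then $X_{T_x-}=0$, so $T^n<\infty$ and thus $T^n<T_x$.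

(3) Let $Y=g(y)-U$ and $D=g(y)-g(x)$. While both solutions exist, $D'=\frac2Y-\frac2X=-\frac{2D}{XY}$, so $D>0$ and $Y>X$. If $T_y<T_x$, then $0=Y_{T_y-}\ge\inf_{[0,T_y]}X>0$, a contradiction.
\end{proof}

The next lemma makes the second consequence of Section \ref{sec:brown} precise. The contraction rate of $|D|$ in the clock $S$ is close to $2$ when $|D|\ll X$; while $|D|\le\frac12X$ it is at least $\frac43$, and this is what we use.

\begin{lemma}\label{lem:disc}
Suppose that $T_x<\infty$ and that there is $c_0>0$ with
\begin{equation}\label{eq:lower}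
X_t\ge c_0e^{-\frac43S_t}\qquad\text{for all }t<T_x .
\end{equation}
Then $T_z=T_x$ for all $z\in\mathbb H$ with $|z-x|<c_0/2$.
\end{lemma}

\begin{proof}
Let $D_t=g_t(z)-g_t(x)$ for $t<T_x\wedge T_z$, so that $g(z)-U=X+D$. Subtracting the two Loewner equations shows that $D$ solves the linear equation $D'=-\frac{2}{X(X+D)}D$, whose coefficient is bounded on compact subintervals of $[0,T_x\wedge T_z)$. Since $D_0=z-x\ne0$, $D$ never vanishes, and $\log|D|$ is locally absolutely continuous with
\begin{equation}\label{eq:logD}
\frac{d}{dt}\log|D|=-\frac2{X^2}\operatorname{Re}\frac1{1+D/X}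
\end{equation}
for almost every $t$. If $|q|\le\frac12$, then $1+q$ lies in the closed disc with diameter $[\frac12,\frac32]$, whose image under $w\mapsto1/w$ is the closed disc with diameter $[\frac23,2]$; so $\operatorname{Re}\frac1{1+q}\ge\frac23$. Let
\[
\tau=\inf\{t<T_x\wedge T_z:|D_t|\ge X_t/2\}\qquad(\inf\emptyset=\infty).
\]
For $t<\tau\wedge T_x\wedge T_z$, \eqref{eq:logD} gives
\begin{equation}\label{eq:D}
|D_t|\le|D_0|\,e^{-\frac43S_t},\qquad |g_t(z)-U_t|=|X_t+D_t|\ge\tfrac12X_t .
\end{equation}

\emph{We have $\tau=\infty$.} Otherwise $\tau$ is the infimum of a nonempty subset of $[0,T_x\wedge T_z)$, so $\tau<T_x\wedge T_z$. By continuity of $D$ and $S$ (at $\tau=0$ trivially), $|D_\tau|\le|D_0|e^{-\frac43S_\tau}<\frac{c_0}2e^{-\frac43S_\tau}\le\frac12X_\tau$. But right-continuity of $|D|-X/2$ gives $|D_\tau|\ge\frac12X_\tau$, a contradiction.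

\emph{We have $T_z\ge T_x$.} Suppose $T_z<T_x$. For $s<T_z$, \eqref{eq:D} gives $|g_s(z)-U_s|\ge\frac12\inf_{[0,T_z]}X>0$. So $\partial_sg_s(z)$ is bounded, $g(z)$ extends continuously to $T_z$, and, by \eqref{eq:lower} at $t=T_z$, $|D_{T_z}|\le|D_0|e^{-\frac43S_{T_z}}<\frac12X_{T_z}$. Hence $|g_{T_z}(z)-U_{T_z}|\ge\frac12X_{T_z}>0$, and by continuation the solution goes on past $T_z$ with $|g-U|$ bounded below, a contradiction.

\emph{We have $T_z\le T_x$.} By the two claims, $|g_t(z)-U_t|\le\frac32X_t$ for $t<T_x$, and this tends to $0$ as $t\uparrow T_x$ by Lemma \ref{lem:real}(1).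
\end{proof}

Finally, we record why (H) refutes both assertions of (i). This uses nothing about the driver.

\begin{lemma}\label{lem:conseq}
If \textup{(H)} holds, then $K_t\cup\mathbb R$ fails to have the tree property for every $t>0$, and there is no function $\gamma$ with $K_t\cap\mathbb H=\{\gamma(s):0<s\le t\}$ for all $t$.
\end{lemma}

\begin{proof}
Let $t_0>0$. By (H), $K_{t_0}$ contains an open half-disc $\{z\in\mathbb H:|z-x|<\eta\}$. Two distinct points of it are joined inside it by a segment and also by simple arcs with other images, so uniqueness in the tree property fails for $K_{t_0}\cup\mathbb R$.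

If $\gamma$ existed, then for every $t>0$
\[
\{z\in\mathbb H:T_z=t\}=K_t\setminus\bigcup_{s<t}K_s\subset\{\gamma(s):0<s\le t\}\setminus\{\gamma(s):0<s<t\}\subset\{\gamma(t)\}.
\]
For the $t$ in (H) the left side contains a half-disc, a contradiction.
\end{proof}

\section{Supermartingales}\label{sec:super}

\subsection{It\^o's formula up to exit times}

In this section
\begin{equation}\label{eq:setting}
-U_t=\sqrt\kappa\,W_t+J_t+at,\qquad a\in\mathbb R,
\end{equation}
where $J$ is the compensated sum of jumps, independent of $W$, with L\'evy measure $\nu$ on $(0,b)$, $b\le1$, $\int y^2\,\nu(dy)<\infty$. The notation $X,S,T^n,R_\rho$ is as in Section \ref{sec:det}. The filtration is the one generated by $W$ and the jumps of $J$, augmented so that it satisfies the usual conditions. Let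
\begin{equation}\label{eq:A}
Af(x)=\frac\kappa2f''(x)+\Bigl(\frac2x+a\Bigr)f'(x)+\int_{(0,b)}\bigl[f(x+y)-f(x)-yf'(x)\bigr]\nu(dy).
\end{equation}

\begin{lemma}\label{lem:ito}
Let $1/n<x<\rho<\infty$, $\tau=T^n\wedge R_\rho$ and $\beta\ge0$, and let $f$ be $C^2$ on an open interval containing $(0,\rho+b]$. Then
\[
f(X_{t\wedge\tau})e^{-\beta S_{t\wedge\tau}}-\int_0^{t\wedge\tau}e^{-\beta S_s}\bigl(Af(X_s)-\beta X_s^{-2}f(X_s)\bigr)\,ds
\]
is a martingale. If $Af-\beta x^{-2}f\le0$ on $[1/n,\rho)$, then $f(X_{t\wedge\tau})e^{-\beta S_{t\wedge\tau}}$ is a supermartingale.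
\end{lemma}

\begin{proof}
By Lemma \ref{lem:real}(2), $\tau<T_x$ if $\tau<\infty$, and $T_x=\infty$ if $T^n=\infty$; so $X_{t\wedge\tau}$ is always defined. Since $X$ may die at $T_x$, we first replace it by a process that lives forever. Let $Y$ be the unique solution, adapted, of
\[
Y_t=x+\int_0^t\frac{2\,ds}{Y_s\vee(1/n)}-U_t ,
\]
an equation with Lipschitz drift. By Lemma \ref{lem:real}(2), $X=Y$ on $[0,T^n]$ if $T^n<\infty$, and on $[0,\infty)$ if $T^n=\infty$. So $\tau$ is the first time at which $Y$ is outside $(1/n,\rho)$, which is a stopping time. For $s<\tau$ we have $Y_s\in(1/n,\rho)$ and $Y_s+y\in(1/n,\rho+b)$ for every $y\in(0,b)$; and $Y_\tau\in[1/n,\rho+b]$ if $\tau<\infty$.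

Let $\tilde f$ be a compactly supported $C^2$ function on $\mathbb R$ with $\tilde f=f$ on $[1/n,\rho+b]$, and let $E_t=\exp(-\beta\int_0^t(Y_s\vee\frac1n)^{-2}ds)$. It\^o's formula for $\tilde f(Y_t)E_t$ gives the drift
\[
E\,\Bigl[\frac\kappa2\tilde f''+\Bigl(\frac2{Y\vee(1/n)}+a\Bigr)\tilde f'-\frac{\beta\tilde f}{(Y\vee\frac1n)^2}+\int_{(0,b)}\bigl(\tilde f(\,\cdot+y)-\tilde f-y\tilde f'\bigr)\nu(dy)\Bigr](Y)
\]
and two stochastic integrals, with integrand $E_s\sqrt\kappa\,\tilde f'(Y_{s-})$ against $dW_s$ and $E_s(\tilde f(Y_{s-}+y)-\tilde f(Y_{s-}))$ against $\tilde N(ds,dy)$. As $0\le E\le1$, these integrands are bounded by $C$ and $Cy$, hence square-integrable against $ds$ and $ds\,\nu(dy)$ on finite time intervals, and both integrals are martingales. Stop at $\tau$. For $s<\tau$ the drift is $e^{-\beta S_s}(Af-\beta x^{-2}f)(X_s)$, and the first claim follows. The second is immediate from it.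
\end{proof}

\subsection{Small points are swallowed quickly}

\begin{lemma}\label{lem:escape}
Suppose that there are $\bar\rho>0$ and a function $f$, $C^2$ on an open interval containing $(0,\bar\rho+b]$, positive and increasing on $(0,\bar\rho+b]$, with $f(0+)=0$ and $Af\le0$ on $(0,\bar\rho)$. Then
\begin{equation}\label{eq:escape}
P(R_\rho<\infty)\le\frac{f(x)}{f(\rho)}\qquad(0<x<\rho\le\bar\rho),
\end{equation}
and $P(T_x>t_0)\to0$ as $x\downarrow0$, for each $t_0>0$.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:ito} with $\beta=0$, $f(X_{t\wedge T^n\wedge R_\rho})$ is a nonnegative supermartingale. Since $f$ is increasing and $X_{R_\rho}\ge\rho$, we get $f(\rho)\,P(R_\rho\le t\wedge T^n)\le f(x)$. If $R_\rho<\infty$, then $R_\rho<T_x$ and so $R_\rho\le T^n$ for all large $n$. Letting $n\to\infty$ and then $t\to\infty$ gives \eqref{eq:escape}.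

If $R_\rho=\infty$, then $X<\rho$ on $[0,T_x)$: the repulsion $2/X$ is at least $2/\rho$ all the time, which a small $\rho$ cannot sustain for long. Precisely, put $M=-U$. If also $T_x>t_0$, then
\[
\rho>X_{t_0}=x+\int_0^{t_0}\frac{2\,ds}{X_s}+M_{t_0}\ge\frac{2t_0}\rho+M_{t_0}.
\]
Hence
\[
P(T_x>t_0)\le\frac{f(x)}{f(\rho)}+P\Bigl(M_{t_0}<\rho-\frac{2t_0}\rho\Bigr).
\]
Let $x\downarrow0$, then $\rho\downarrow0$.
\end{proof}

\subsection{The driver approaches slowly in the clock $S$}

We now want \eqref{eq:lower} at $\kappa=4$. Consider $X^{-p}$ with $p>0$. Without jumps and drift, $Af=2p^2x^{-2}f$ for $f=x^{-p}$, so $X^{-p}e^{-2p^2S}$ is a supermartingale, and its boundedness yields $X\ge c\,e^{-2pS}$. Any $p<\frac23$ gives a rate better than $\frac43$. With $p=\frac13$ we can even double the exponential rate $2p^2=\frac29$ to $\frac49$, and this absorbs jumps and drift.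

\begin{lemma}\label{lem:slow}
Let $\kappa=4$, $\int y^2\,\nu(dy)\le\frac12$, and let $\rho_0\in(0,\infty)$ satisfy $|a|\rho_0\le\frac13$. Let $0<x<\rho_0$. Then almost surely on $\{R_{\rho_0}=\infty\}$ there is $c_0>0$ with $X_t\ge c_0e^{-\frac43S_t}$ for all $t<T_x$.
\end{lemma}

\begin{proof}
Let $f(x)=x^{-1/3}$, so $f'=-\frac13x^{-4/3}$ and $f''=\frac49x^{-7/3}$. Since $f''$ is decreasing, Taylor's formula bounds the jump integrand in \eqref{eq:A} by $\frac12y^2f''(x)$. So for $0<x<\rho_0$
\[
Af(x)-\tfrac49x^{-2}f(x)\le x^{-7/3}\Bigl(\tfrac89-\tfrac23+\tfrac13|a|\rho_0+\tfrac29\int y^2\,\nu(dy)-\tfrac49\Bigr)\le x^{-7/3}\bigl(\tfrac29+\tfrac19+\tfrac19-\tfrac49\bigr)=0 .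
\]
By Lemma \ref{lem:ito}, $N_t=X_t^{-1/3}e^{-\frac49S_t}$ stopped at $T^n\wedge R_{\rho_0}$ is a nonnegative supermartingale. The maximal inequality $P(\sup_tN_{t\wedge T^n\wedge R_{\rho_0}}\ge\lambda)\le N_0/\lambda$ gives
\[
P\Bigl(R_{\rho_0}=\infty,\ \sup_{t\le T^n,\,t<T_x}N_t>\lambda\Bigr)\le\frac{x^{-1/3}}\lambda .
\]
The union over $n$ of the increasing intervals $\{t\le T^n,t<T_x\}$ contains $[0,T_x)$ by Lemma \ref{lem:real}(2). Letting $n\to\infty$ and then $\lambda\to\infty$ shows that $\sup_{t<T_x}N_t<\infty$ almost surely on $\{R_{\rho_0}=\infty\}$. Then $X_t\ge c_0e^{-\frac43S_t}$ with $c_0=(\sup_{t<T_x}N_t)^{-3}$.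
\end{proof}

\subsection{The criterion}

\begin{proposition}\label{prop:crit}
In the setting \eqref{eq:setting} with $\kappa=4$, suppose that $\int y^2\,\nu(dy)\le\frac12$ and that there are $\bar\rho$ and $f$ as in Lemma \ref{lem:escape}. Then \textup{(H)} holds almost surely.
\end{proposition}

\begin{proof}
Choose $\rho_0\in(0,\bar\rho]$ with $|a|\rho_0\le\frac13$. Fix $t_0>0$ and start at $x=1/k<\rho_0$. By Lemma \ref{lem:escape}, both $P(R_{\rho_0}<\infty)\le f(1/k)/f(\rho_0)$ and $P(T_{1/k}>t_0)$ tend to $0$ as $k\to\infty$. Hence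
\[
P\bigl(T_{1/k}\le t_0\text{ and }R_{\rho_0}=\infty\text{ for the start }1/k\bigr)\to1 ,
\]
so almost surely this event occurs for some $k$ with $1/k<\rho_0$. Apply Lemma \ref{lem:slow} to all such $x=1/k$ simultaneously, and then Lemma \ref{lem:disc}: almost surely there are $k$ and $\eta>0$ with $T_z=T_{1/k}\in(0,t_0]$ for all $z\in\mathbb H$ with $|z-\frac1k|<\eta$. Use this for $t_0=1/m$, $m\in\mathbb N$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

Here $\kappa=4$, $a=0$, $b=r$, and $\int y^2\,\nu(dy)=\frac1{64}$. By Proposition \ref{prop:crit} and Lemma \ref{lem:conseq} it remains to produce $f$. Take $\bar\rho=r$ and, as announced in Section \ref{sec:heur},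
\[
f(x)=\frac1{L(x)}\qquad(0<x<1).
\]
This is smooth, positive and increasing on $(0,1)\supset(0,2r]$, with $f(0+)=0$, and
\[
f'=x^{-1}L^{-2},\qquad f''=-x^{-2}L^{-2}\Bigl(1-\frac2L\Bigr),\qquad 2f''+\frac2xf'=4x^{-2}L^{-3}.
\]
On $(0,2r)$ we have $L>4$, so $f''\le-\frac12x^{-2}L^{-2}<0$.

Let $0<x<r$. By concavity the jump integrand $f(x+y)-f(x)-yf'(x)$ is at most $0$ for all $y<r$. Jumps $y\le x$ give a definite amount: for some $w\in(x,x+y)\subset(x,2x)$,
\[
f(x+y)-f(x)-yf'(x)=\tfrac12y^2f''(w)\le-\tfrac14y^2w^{-2}L(w)^{-2}\le-\tfrac1{16}y^2x^{-2}L(x)^{-2},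
\]
because $w\le2x$ and $L(w)\le L(x)$. Integrating over $y\le x$ and using $\sigma^2(x)=L^{-1/2}$,
\[
Af(x)\le x^{-2}L^{-2}\Bigl(\frac4L-\frac1{16}\sigma^2(x)\Bigr)=x^{-2}L^{-5/2}\Bigl(4L^{-1/2}-\frac1{16}\Bigr)\le0 ,
\]
because $L\ge4096$ on $(0,r)$. This proves Theorem \ref{thm:main}. \qed

\begin{remark}
The value $r=e^{-4096}$ is dictated by $4L^{-1/2}\le\frac1{16}$; the other uses of the smallness of $r$ need less. The loss compared with the $\ell\ge64$ of Section \ref{sec:heur} comes from the crude bound on the jump term. The slow decay of $\sigma^2$ is essential for this mechanism: by Theorem \ref{thm:test}(b), if $\kappa=4$, $U$ has no positive jumps and $\sigma^2(x)\log\frac1x\le4$ for all small $x$, then almost surely no point of $(0,\infty)$ is swallowed.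
\end{remark}

\section{Proof of Theorem \ref{thm:test}}\label{sec:test}

\subsection{Set-up and a criterion for not hitting}

Let $U$ be as in Theorem \ref{thm:test}. For $b\in(0,1]$ the L\'evy--It\^o decomposition gives independent $W$, $J^b$, $C^b$ and $a_b\in\mathbb R$ with
\begin{equation}\label{eq:LI}
-U_t=\sqrt\kappa\,W_t+J^b_t+a_bt+C^b_t ,
\end{equation}
where $J^b$ is the compensated sum of the jumps in $(0,b)$ and $C^b$ is the compound Poisson sum of the jumps $\ge b$. Let $U^b$ be $U$ with $C^b$ removed. Section \ref{sec:super} applies to $U^b$ with $a=a_b$; the operator $A$ below is the one for $U^b$. Put $\sigma_b^2=\int_{(0,b)}y^2\,\nu(dy)$; this tends to $0$ as $b\downarrow0$.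

The criterion is the usual one: a supermartingale $F(X)$ with $F(0+)=\infty$ prevents $X$ from reaching $0$. Large jumps do not matter, because near its end $X$ makes none.

\begin{lemma}\label{lem:nohit}
Suppose that for some $b\in(0,1]$ and $\rho>0$ there is a decreasing $F\in C^2(0,\infty)$ with $F(0+)=\infty$ and $AF\le0$ on $(0,\rho)$. Then, for the driver $U$, almost surely $T_x=\infty$ for all $x>0$, and $\overline{K_t}\cap(0,\infty)=\emptyset$ for all $t$.
\end{lemma}

\begin{proof}
\emph{Small jumps only.} Consider the driver $U^b$ and a start $x\in(0,\rho)$. Choose $C\ge0$ with $F\ge-C$ on $(0,\rho+b]$. By Lemma \ref{lem:ito}, $F(X_{t\wedge T^n\wedge R_\rho})+C$ is a nonnegative supermartingale, and $X_{T^n}=1/n$. Hence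
\[
P(T^n<R_\rho,\ T^n\le t)\,\bigl(F(1/n)+C\bigr)\le F(x)+C .
\]
The event $\{T_x\le t,\ X<\rho\text{ on }[0,T_x)\}$ is contained in $\{T^n<R_\rho,T^n\le t\}$ for every $n$ with $1/n<x$. Letting $n\to\infty$ and then $t\to\infty$,
\begin{equation}\label{eq:small}
P\bigl(T_x<\infty,\ X<\rho\text{ on }[0,T_x)\bigr)=0 .
\end{equation}

\emph{All jumps.} Consider the driver $U$ and a start $x>0$. If $T_x<\infty$, then $X_{T_x-}=0$, and only finitely many jumps of size $\ge b$ occur up to $T_x$. So there is a rational $s<T_x$ with $X<\rho$ on $[s,T_x)$ and no jump of size $\ge b$ in $(s,T_x)$. For fixed $s$, on this event $X_{s+\cdot}$ coincides up to time $T_x-s$ with the process started from $X_s\in(0,\rho)$ and driven by the increments of $U^b$ after $s$. That process then reaches $0$ (as a left limit) at time $T_x-s$ while staying below $\rho$. The increments are independent of the past, so by \eqref{eq:small} the event has probability $0$. Summing over $s$, $P(T_x<\infty)=0$ for each $x>0$. Using this for rational $x$ and the monotonicity in Lemma \ref{lem:real}(3),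 almost surely $T_x=\infty$ for all $x>0$.

\emph{Neighborhoods.} Given $x$ and $t$, let $m=\inf_{s\le t}X_s>0$ and $D=g(z)-g(x)$ for $z\in\mathbb H$. While $|D|\le m/2$ we have $|X+D|\ge m/2$ and $|D'|=|2D/(X(X+D))|\le4|D|/m^2$. Let $|z-x|e^{4t/m^2}<m/2$. Then $|D|\le|z-x|e^{4t/m^2}<m/2$ as long as the solution for $z$ exists, up to time $t$. If $T_z\le t$, then $g(z)$ would extend continuously to $T_z$ with $|g_{T_z}(z)-U_{T_z}|\ge m/2$, and continuation would give a contradiction. So $T_z>t$ for all such $z$, and $x\notin\overline{K_t}$.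
\end{proof}

\subsection{Part (a): $\kappa<4$}

Choose $\theta\in(0,1)$ with $m:=2-\frac{\kappa(\theta+1)}2>0$, then $b$ with $\frac{\theta+1}2\sigma_b^2\le\frac m2$, then $\rho$ with $|a_b|\rho\le\frac m2$. Let $F=x^{-\theta}$, so $F'=-\theta x^{-\theta-1}$ and $F''=\theta(\theta+1)x^{-\theta-2}$. Since $F''$ is decreasing, the jump integrand is at most $\frac12y^2F''(x)$, and on $(0,\rho)$
\[
AF(x)\le\theta x^{-\theta-2}\Bigl[\frac{\kappa(\theta+1)}2-2-a_bx+\frac{\theta+1}2\sigma_b^2\Bigr]\le0 .
\]
Lemma \ref{lem:nohit} applies. Here $\kappa<4$ leaves a fixed margin $m$, and small jumps cannot use it up; at $\kappa=4$ there is no margin.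

\subsection{Test functions at $\kappa=4$}

Let $\kappa=4$. We need functions adapted to $\sigma^2$. In Section \ref{sec:heur} the drift of $\log X$ in the clock $S$ was $-h(X)$; accordingly, with $\psi$ as in \eqref{eq:psi}, let
\[
h(x)=x^2\int_{(0,b)}\psi(y/x)\,\nu(dy)\in\bigl[0,\tfrac12\sigma_b^2\bigr].
\]
It is continuous by dominated convergence, since $x^2\psi(y/x)\le\frac12y^2$.

\emph{Comparison of $h$ with $\frac12\sigma^2$.} Substituting $v=y/u$, for $y>0$,
\[
\int_0^\infty\Bigl|u^2\psi(y/u)-\tfrac12y^2\mathbf 1_{\{y\le u\}}\Bigr|\frac{du}u=C_0y^2,\qquad C_0=\int_0^\infty\Bigl|\frac{\psi(v)}{v^2}-\tfrac12\mathbf 1_{\{v\le1\}}\Bigr|\frac{dv}v .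
\]
Here $C_0<\infty$ because $\psi(v)v^{-2}-\frac12=O(v)$ near $0$ and $\psi(v)v^{-2}\le1/v$ for large $v$. Integrate over $\nu$ on $(0,b)$. The jumps in $[b,1]$ enter $\sigma^2(u)$ only for $u\in[b,1]$, so leaving them out changes $\int_x^1\sigma^2(u)\frac{du}u$ by at most $\log\frac1b\int_{[b,1]}y^2\,\nu(dy)$. Hence there is a finite constant $C$, depending on $b$ and $\nu$, with
\begin{equation}\label{eq:compare}
\Bigl|\int_x^1h(u)\,\frac{du}u-\frac12\int_x^1\sigma^2(u)\,\frac{du}u\Bigr|\le C\qquad(0<x\le1).
\end{equation}

\emph{The generator.} For continuous $q$ on $(0,\infty)$ put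
\[
p(x)=\exp\Bigl(-\int_x^1q(u)\,\frac{du}u\Bigr),\qquad\text{so that } xp'=qp .
\]
Let $f'=p/x$. Then $f''=(q-1)p/x^2$ and $2f''+\frac2xf'=2qp/x^2$. Moreover
\[
f(x+y)-f(x)-yf'(x)=\int_x^{x+y}\frac{p(w)}w\,dw-\frac{y\,p(x)}x=\int_x^{x+y}\frac{p(w)-p(x)}w\,dw-p(x)\,\psi(y/x).
\]
Therefore
\begin{equation}\label{eq:Af}
Af(x)=\frac{p(x)}{x^2}\bigl(2q(x)-h(x)+a_bx\bigr)+E(x),\quad E(x)=\int_{(0,b)}\nu(dy)\int_x^{x+y}\frac{p(w)-p(x)}w\,dw .
\end{equation}
The diffusion of Section \ref{sec:heur} corresponds to $q=\frac12h$ and $E=0$, up to drift. The term $E$ comes from the jump noise; it is nonnegative if $q\ge0$. For non-swallowing (b) this sign is favorable. For swallowing (c) it is not, and we pay for it by taking $c<1$ and, up to drift, $q=\frac c2h$.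

\subsection{Part (b)}

Take $b=1$, $q=\frac12(h+|a_1|x)\ge0$ and $F(x)=\int_x^1\frac{p(w)}w\,dw$, a decreasing function in $C^2(0,\infty)$. Since $F'=-p/x$, \eqref{eq:Af} gives
\[
AF=-\frac p{x^2}\bigl(2q-h+a_1x\bigr)-E=-\frac p{x^2}\bigl(|a_1|x+a_1x\bigr)-E\le0\qquad\text{on }(0,\infty),
\]
where $E\ge0$ because $p$ is nondecreasing. By \eqref{eq:compare}, $p(w)$ is comparable on $(0,1]$, up to constant factors, to $\exp(-\frac14\int_w^1\sigma^2(u)\frac{du}u)$; the term $|a_1|x$ in $q$ contributes a bounded factor. So $I(1)=\infty$ gives $F(0+)=\infty$, and Lemma \ref{lem:nohit} applies with $\rho=1$.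

\emph{Special cases.} By Fubini, $\int_0^1\sigma^2(u)\frac{du}u=\int_{(0,1]}y^2\log\frac1y\,\nu(dy)$. If this is finite, the exponential in $I(1)$ is bounded below and $I(1)=\infty$. If $\sigma^2(x)\le4/\log\frac1x$ for small $x$, then, since $\frac{d}{du}\log\log\frac1u=-\frac1{u\log(1/u)}$, the exponential in $I(1)$ is at least $\mathrm{const}/\log\frac1x$ for small $x$; and $\int_0\frac{dx}{x\log(1/x)}=\infty$.

\subsection{Part (c)}

Let $c\in(0,1)$ with $I(c)<\infty$. Choose $b\in(0,1]$ so small that
\[
\bar q:=\tfrac c4\sigma_b^2<1-c\qquad\text{and}\qquad\sigma_b^2\le\tfrac12 ,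
\]
and write $a=a_b$. We first treat the driver $U^b$, by means of Proposition \ref{prop:crit}. Take
\[
q(x)=\frac c2h(x)-\frac{|a|}2x ,\qquad f(x)=\int_0^x\frac{p(w)}w\,dw .
\]
By \eqref{eq:compare}, $p(w)$ is comparable on $(0,1]$ to $\exp(-\frac c4\int_w^1\sigma^2(u)\frac{du}u)$; again the drift term contributes a bounded factor. As $I(c)<\infty$, $f$ is finite; it is positive, increasing and $C^2$ on $(0,\infty)$, with $f(0+)=0$.

To bound $E$, note that $q\le\frac c2\cdot\frac12\sigma_b^2=\bar q$, so $p(w)\le p(x)(w/x)^{\bar q}$ for $w\ge x$. Since $\bar q<1$, Bernoulli's inequality gives $(1+s)^{\bar q}-1\le\bar qs$ for $s\ge0$. With $w=x(1+s)$,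
\[
E(x)\le p(x)\int_{(0,b)}\nu(dy)\int_0^{y/x}\frac{(1+s)^{\bar q}-1}{1+s}\,ds\le\bar q\,p(x)\int_{(0,b)}\psi(y/x)\,\nu(dy)=\bar q\,\frac{p(x)h(x)}{x^2}.
\]
Inserting this in \eqref{eq:Af},
\[
Af(x)\le\frac{p(x)}{x^2}\bigl((c-1+\bar q)\,h(x)+(a-|a|)\,x\bigr)\le0\qquad\text{on }(0,\infty).
\]
Proposition \ref{prop:crit}, with $\bar\rho=1$, shows that (H) holds almost surely for the driver $U^b$.

Finally, $U$, or $U$ plus an independent compound Poisson process, coincides with $U^b$ before the first time $\tau>0$ of a jump of $C^b$ or of the added process. Given $t_0>0$, apply (H) for $U^b$ with $1/m<\min(\tau,t_0)$ in place of $t_0$. The half-disc it provides is swallowed before $\tau$. Since the drivers agree on $[0,\tau)$, it is swallowed at the same time by the modified driver. Thus (H) holds for that driver, and Lemma \ref{lem:conseq} gives the remaining conclusions.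

\emph{Special case.} If $\liminf_{x\to0}\sigma^2(x)\log\frac1x>\lambda'>4$, take $c\in(0,1)$ with $c\lambda'>4$. For small $x$ the exponential in $I(c)$ is at most $\mathrm{const}\cdot(\log\frac1x)^{-c\lambda'/4}$, and $c\lambda'/4>1$; so $I(c)<\infty$. \qed

\begin{thebibliography}{9}
\bibitem{GW} Qing-Yang Guan and Matthias Winkel, \emph{SLE and alpha-SLE driven by Levy processes}, arXiv:math/0606685 (2006).
\end{thebibliography}

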